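
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem*{conjecture}{Conjecture}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Generators of bounded height for Galois extensions\\ with symmetric Galois group}


\begin{abstract}
Amoroso conjectured that if $\alpha$ generates a Galois extension of $\mathbb{Q}$ with group $\mathfrak{S}_n$, then the Weil height $h(\alpha)$ is bounded below by a function of the degree $n!$ that tends to infinity. We disprove this: for every $n\ge 2$ the splitting field of $x^n-x-1$, whose Galois group is $\mathfrak{S}_n$, has a generator of height less than $5.24$. For large $n$ these fields have generators whose heights tend to $7\zeta(3)/(2\pi^2)=0.426\ldots$ as $n\to\infty$. The generators are integer linear combinations of two or three monomials in the roots. The exponents in each monomial are, up to a constant factor, the values of one digit of the index of the root.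
\end{abstract}

\section{The question and the answer}

\subsection*{Heights of generators}

Let $\alpha\in\overline{\mathbb{Q}}$ have degree $d$ and conjugates $\alpha_1,\dots,\alpha_d$, and let $a$ be the leading coefficient of its minimal polynomial over $\mathbb{Z}$. Its Mahler measure and its (logarithmic Weil) height are
\[
M(\alpha)=|a|\prod_{i=1}^d\max(1,|\alpha_i|),\qquad h(\alpha)=\frac{\log M(\alpha)}{d}.
\]
For an algebraic integer the height is the average of $\log\max(1,|\alpha_i|)$ over the conjugates. It vanishes on roots of unity, and an element of large degree can have very small height. For example, let $n\ge2$ and let $\beta$ be a root of $f_n=x^n-x-1$, which is irreducible \cite{Selmer}. By Jensen's formula, $\log M(\beta)$ is the mean of $\log|f_n|$ over the unit circle. By concavity of the logarithm this is at most half the logarithm of the mean of $|f_n|^2$, and the latter mean is $3$, the sum of the squares of the coefficients. Hence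
\begin{equation}\label{eq:landau}
h(\beta)\le\frac{\log 3}{2n}.
\end{equation}

The splitting field $K$ of $f_n$ has Galois group $\mathfrak{S}_n$ (Proposition~\ref{prop:galois}). So a field of degree $n!$ can be generated by $n$ elements of tiny height. What is the price of generating it by \emph{one} element? Such an element must be moved by every nontrivial permutation of the roots. The first candidates are monomials and linear forms in the conjugates, and for these the price is high. A result of Amoroso states the following. Let $\beta$ be an algebraic integer of degree $n\ge3$ with conjugates $\beta_1,\dots,\beta_n$ such that $\mathbb{Q}(\beta_1,\dots,\beta_n)/\mathbb{Q}$ has group $\mathfrak{S}_n$, and let $a_1,\dots,a_n\in\mathbb{Z}$. Then $a_1\beta_1+\dots+a_n\beta_n$ and, if $\beta$ is a unit, $\beta_1^{a_1}\cdots\beta_n^{a_n}$ generate this field if and only if the $a_i$ are pairwise distinct. In that case their heights are at least $f(n)$, where $f$ depends on $n$ alone and $f(n)\to\infty$. The natural guess is then the following conjecture of Amoroso, which we take from \cite{Jenvrin}.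

\begin{conjecture}[Amoroso]
There is a function $c$ with $c(d)\to\infty$ as $d\to\infty$ such that, for every $n$ and every $\alpha\in\overline{\mathbb{Q}}$ for which $\mathbb{Q}(\alpha)/\mathbb{Q}$ is Galois with group $\mathfrak{S}_n$ (so that $d=[\mathbb{Q}(\alpha):\mathbb{Q}]=n!$), one has $h(\alpha)\ge c(d)$.
\end{conjecture}

\subsection*{Results}

The conjecture is false: there are generators of bounded height for every $n\ge2$.

\begin{theorem}\label{thm:disproof}
For every $n\ge2$ the splitting field of $x^n-x-1$ is Galois over $\mathbb{Q}$ with group $\mathfrak{S}_n$ and is generated by an algebraic integer $\alpha$, of degree $n!$, with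
\[
h(\alpha)\le\sqrt5+\log 20<5.24 .
\]
\end{theorem}

Hence every function $c$ such that $h(\alpha)\ge c(d)$ for all $\alpha$ as in the conjecture satisfies $c(n!)<5.24$ for all $n\ge2$. It does not tend to infinity, even along a subsequence of the degrees $n!$.

Theorem~\ref{thm:disproof} follows from a criterion that uses only $2$-transitivity of the Galois group.

\begin{theorem}\label{thm:criterion}
Let $\beta$ be a unit of degree $n\ge2$, not a root of unity, with conjugates $\beta_1,\dots,\beta_n\in\mathbb{C}$, and let $K=\mathbb{Q}(\beta_1,\dots,\beta_n)$. Assume that $\operatorname{Gal}(K/\mathbb{Q})$ acts $2$-transitively on $\{\beta_1,\dots,\beta_n\}$. Put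
\[
S=\sum_{i=1}^n(\log|\beta_i|)^2,\qquad s=\frac n2\sqrt{\frac{S}{n-1}},
\]
and let $N$ be any integer with $N>2e^s$. Then $K$ has a generator over $\mathbb{Q}$, an algebraic integer, of height at most $s+\log(1+N)$.
\end{theorem}

For large $n$ the constant can be improved.

\begin{theorem}\label{thm:asymptotic}
For all large $n$ the splitting field of $x^n-x-1$ has a generator $\alpha_n$ over $\mathbb{Q}$ such that
\[
h(\alpha_n)\longrightarrow\frac{7\zeta(3)}{2\pi^2}=0.426\ldots\qquad(n\to\infty).
\]
\end{theorem}

So the infimum of $h(\alpha)$ over all generators $\alpha$ of Galois extensions of $\mathbb{Q}$ with group $\mathfrak{S}_n$ has $\limsup_{n\to\infty}$ at most $7\zeta(3)/(2\pi^2)<0.43$. We do not determine its $\liminf$, and in particular do not decide whether that is positive.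

Besides Selmer's theorem on the irreducibility of $x^n-x-1$, the proof of Theorem~\ref{thm:disproof} uses only standard facts: the theorems of Kronecker and Minkowski and Jensen's formula. Theorem~\ref{thm:asymptotic} uses in addition the theorems of Zhang and Bilu on points of small height on tori, and Smyth's evaluation of a Mahler measure.

\section{The idea, and the case $n=4$}\label{sec:idea}

Distinct exponents $0,1,\dots,n-1$ make a monomial expensive because they are spread out. But an index $i\in\{1,\dots,n\}$ can be recovered from the \emph{digits} of $i-1$ in a suitable base, and each digit is small. So we use one monomial for each digit: each has small exponents, and together they distinguish all the roots. Then we must combine the monomials into one element without losing information.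

Take $n=4$. Let $\beta_1,\dots,\beta_4$ be the roots of $x^4-x-1$, whose group is $\mathfrak{S}_4$ (Proposition~\ref{prop:galois}). In binary, $i-1$ runs through $00,01,10,11$. The low digits $(0,1,0,1)$ and the high digits $(0,0,1,1)$ give the monomials
\[
\gamma=\beta_2\beta_4,\qquad \gamma'=\beta_3\beta_4 .
\]

\emph{Every $\sigma\ne1$ moves at least one of them.} First, $\beta_k\beta_l=\beta_2\beta_4$ with $k\ne l$ forces $\{k,l\}=\{2,4\}$. Indeed, if the two pairs share exactly one index, cancellation makes two distinct roots equal. If they are disjoint, then $\beta_1\beta_3=\beta_2\beta_4$, and applying the transposition $(3\,4)$ gives $\beta_1\beta_4=\beta_2\beta_3$. Multiplying the two equations gives $\beta_1^2=\beta_2^2$, so $\beta_2=-\beta_1$. Then $\beta_1^4-\beta_1-1=0=\beta_1^4+\beta_1-1$, so $\beta_1=0$, which is absurd. The same argument, with the indices renamed, applies to $\beta_3\beta_4$. So a permutation fixing $\gamma$ and $\gamma'$ preserves $\{2,4\}$ and $\{3,4\}$. It fixes $4$, then $2$ and $3$, then $1$.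

\emph{The sum $\gamma+\gamma'$ is not enough.} It equals $\beta_4(\beta_2+\beta_3)$ and is fixed by $(2\,3)$, which exchanges the two monomials.

\emph{A coefficient repairs this.} Let $\alpha=\gamma+4\gamma'$ and suppose that $\sigma\alpha=\alpha$. Then $\delta:=\sigma\gamma-\gamma=4(\gamma'-\sigma\gamma')$ is $4$ times an algebraic integer. If $\delta\ne0$, the norm of $\delta/4$ is at least $1$ in absolute value, so the geometric mean of $|\tau\delta|$ over $\tau\in\mathfrak{S}_4$ is at least $4$. On the other hand $|\tau\delta|\le2\max(1,|\tau\sigma\gamma|)\max(1,|\tau\gamma|)$, so this geometric mean is at most $2e^{2h(\gamma)}$. By \eqref{eq:landau}, $h(\gamma)\le2h(\beta_1)\le\frac14\log3$, so it is at most $2\sqrt3<4$, a contradiction. Hence $\delta=0$, and $\sigma$ fixes both $\gamma$ and $\gamma'$, so $\sigma=1$. Thus $\alpha=\beta_2\beta_4+4\beta_3\beta_4$ generates the splitting field, of degree $24$. From $|x+4y|\le5\max(1,|x|)\max(1,|y|)$ we get $h(\alpha)\le\log5+h(\gamma)+h(\gamma')\le\log 5+\frac12\log3$.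

\medskip
For general $n$ two things must be controlled. One is the height of a monomial with exponents of size about $\sqrt n$. The inequality $h(xy)\le h(x)+h(y)$ is then too weak, because it ignores the cancellation between roots inside and outside the unit circle. We use instead the second moment of $\log|\tau\gamma|$ over the Galois group (Section~\ref{sec:moment}). The other is the size of $S$ for the polynomial $x^n-x-1$ (Section~\ref{sec:trinomial}).

The second moment also tells us how many digits to use. For $x^n-x-1$ we shall find $S\le10/n$, and a monomial whose exponents lie in an interval of length $\ell$ has second moment at most a constant times $\ell^2/n$. With $k$ digits one has $\ell\approx n^{1/k}$, so the second moment is of order at most $n^{2/k-1}$. For $k=1$ this bound grows, as it must by Amoroso's result. For $k=2$ it is bounded, which leads to Theorem~\ref{thm:disproof}. For $k=3$ it tends to $0$, which leads to Theorem~\ref{thm:asymptotic}.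

\section{Monomials in the conjugates of a unit}\label{sec:moment}

\subsection*{Notation and standard facts}

Let $\beta$ and $K\subset\mathbb{C}$ be as in Theorem~\ref{thm:criterion}, and let $G=\operatorname{Gal}(K/\mathbb{Q})$. We let $G$ act on indices by $\tau\beta_i=\beta_{\tau(i)}$, and write $\mathbb{E}$ for the average over $\tau\in G$. With $\log^+t=\max(0,\log t)$ for $t>0$ and $\log^+0=0$, every algebraic integer $\gamma\in K$ satisfies
\begin{equation}\label{eq:height}
h(\gamma)=\mathbb{E}\log^+|\tau\gamma| ,
\end{equation}
because its minimal polynomial is monic and each conjugate of $\gamma$ occurs equally often among the $\tau\gamma$. In particular $h(\sigma\gamma)=h(\gamma)$ for $\sigma\in G$. If moreover $\gamma\ne0$, then $\prod_{\tau\in G}|\tau\gamma|$, the absolute value of the norm of $\gamma$, is a positive integer. Kronecker's theorem says that a nonzero algebraic integer all of whose conjugates have absolute value at most $1$ is a root of unity.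

Put $L_i=\log|\beta_i|$, and for $a\in\mathbb{Z}^n$ put
\[
\gamma_a=\prod_{i=1}^n\beta_i^{a_i},\qquad X_a(\tau)=\log|\tau\gamma_a|=\sum_{i=1}^na_iL_{\tau(i)},\qquad \bar a=\frac1n\sum_{i=1}^na_i .
\]
Each $\gamma_a$ is a unit. Regarding $a$ as a function of the index, we have
\begin{equation}\label{eq:action}
\sigma\gamma_a=\prod_i\beta_{\sigma(i)}^{a_i}=\gamma_{a\circ\sigma^{-1}} .
\end{equation}

\subsection*{The second moment}

For random $\tau\in G$, the quantity $X_a$ is a weighted sum of the numbers $L_1,\dots,L_n$ in random order. These numbers sum to $0$, since $\beta$ is a unit. The mean and the variance of such a sum depend only on the joint law of two positions, and this is exactly what $2$-transitivity provides.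

\begin{lemma}\label{lem:moment}
One has $S>0$, and for every $a\in\mathbb{Z}^n$
\begin{equation}\label{eq:moment}
\mathbb{E}X_a=0,\qquad \mathbb{E}X_a^2=\frac{S}{n-1}\sum_{i=1}^n(a_i-\bar a)^2 .
\end{equation}
Consequently:
\begin{enumerate}
\item[(i)] $h(\gamma_a)=\frac12\mathbb{E}|X_a|\le\frac12(\mathbb{E}X_a^2)^{1/2}$;
\item[(ii)] if $\gamma_a$ is a root of unity, then $a$ is constant;
\item[(iii)] if $\sigma\gamma_a=\gamma_a$ with $\sigma\in G$, then $a\circ\sigma^{-1}=a$.
\end{enumerate}
\end{lemma}

\begin{proof}
If $S=0$, all conjugates of $\beta$ have absolute value $1$, and $\beta$ is a root of unity by Kronecker's theorem. This is excluded, so $S>0$.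

By transitivity, $\tau(i)$ is uniformly distributed on $\{1,\dots,n\}$ for each $i$. So $\mathbb{E}L_{\tau(i)}=\frac1n\sum_kL_k=0$ and $\mathbb{E}L_{\tau(i)}^2=S/n$. By $2$-transitivity, for $i\ne j$ the pair $(\tau(i),\tau(j))$ is uniformly distributed on the $n(n-1)$ ordered pairs of distinct indices, so
\[
\mathbb{E}L_{\tau(i)}L_{\tau(j)}=\frac{(\sum_kL_k)^2-S}{n(n-1)}=-\frac{S}{n(n-1)} .
\]
The first moment gives $\mathbb{E}X_a=0$. Put $c_i=a_i-\bar a$. Since $\sum_iL_{\tau(i)}=0$, we have $X_a(\tau)=\sum_ic_iL_{\tau(i)}$, and since $\sum_ic_i=0$, we have $\sum_{i\ne j}c_ic_j=-\sum_ic_i^2$. Therefore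
\[
\mathbb{E}X_a^2=\frac Sn\sum_ic_i^2-\frac{S}{n(n-1)}\sum_{i\ne j}c_ic_j
=\Bigl(\frac Sn+\frac S{n(n-1)}\Bigr)\sum_ic_i^2=\frac S{n-1}\sum_ic_i^2 .
\]

(i) By \eqref{eq:height}, $h(\gamma_a)=\mathbb{E}\max(0,X_a)=\frac12\mathbb{E}(X_a+|X_a|)=\frac12\mathbb{E}|X_a|$. The bound is the Cauchy--Schwarz inequality.

(ii) If $\gamma_a$ is a root of unity, then $X_a(\tau)=0$ for every $\tau$, so $\sum_i(a_i-\bar a)^2=0$ by \eqref{eq:moment} and $S>0$.

(iii) By \eqref{eq:action}, $\gamma_{a\circ\sigma^{-1}-a}=1$, so $a\circ\sigma^{-1}-a$ is constant by (ii). Its entries sum to $0$, so it is $0$.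
\end{proof}

\begin{remark}
Transitivity alone is not enough for (ii). The number $\beta=\sqrt{1+\sqrt2}$ is a unit of degree $4$ and not a root of unity, but $-\beta$ is a conjugate, and the quotient $\beta/(-\beta)=-1$ is a root of unity. If $\beta$ is a root of unity, (ii) fails for $a=(r,0,\dots,0)$, where $r$ is its order.
\end{remark}

\section{Two digits: proof of Theorem~\ref{thm:criterion}}

Let $m=\lceil\sqrt n\rceil$ and write
\[
i-1=a_i+mb_i,\qquad 0\le a_i\le m-1 ,
\]
with integers $a_i,b_i$. Since $i-1\le n-1<m^2$, also $0\le b_i\le m-1$. The pairs $(a_i,b_i)$ are pairwise distinct. As $m-1<\sqrt n$ and the mean minimizes the sum of squared deviations,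
\[
\sum_i(a_i-\bar a)^2\le\sum_i\Bigl(a_i-\frac{m-1}2\Bigr)^2\le\frac{n(m-1)^2}4\le\frac{n^2}4 ,
\]
and the same bound holds for $b$. So $\mathbb{E}X_a^2$ and $\mathbb{E}X_b^2$ are at most $\frac{n^2S}{4(n-1)}=s^2$, and Lemma~\ref{lem:moment}(i) gives
\begin{equation}\label{eq:twoheights}
h(\gamma_a)\le\frac s2,\qquad h(\gamma_b)\le\frac s2 .
\end{equation}
Put
\[
\alpha=\gamma_a+N\gamma_b .
\]
This is an algebraic integer in $K$. Since $|x+Ny|\le(1+N)\max(1,|x|)\max(1,|y|)$, equations \eqref{eq:height} and \eqref{eq:twoheights} give
\[
h(\alpha)\le\log(1+N)+h(\gamma_a)+h(\gamma_b)\le s+\log(1+N) .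
\]

It remains to show that only $\sigma=1$ fixes $\alpha$. As for $n=4$, the danger is that $\sigma$ moves both monomials but the changes cancel, and divisibility by $N$ excludes this. Let $\sigma\alpha=\alpha$, that is,
\[
\delta:=\sigma\gamma_a-\gamma_a=N(\gamma_b-\sigma\gamma_b) .
\]
Suppose $\delta\ne0$. Then $\delta/N$ is a nonzero algebraic integer in $K$, so $\prod_{\tau\in G}|\tau\delta|\ge N^{|G|}$, that is, $\mathbb{E}\log|\tau\delta|\ge\log N$. On the other hand
\[
\log|\tau\delta|\le\log2+\log^+|\tau\sigma\gamma_a|+\log^+|\tau\gamma_a| .
\]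
Averaging over $\tau$, and using that $\tau\sigma$ runs through $G$ with $\tau$, we get
\[
\log N\le\mathbb{E}\log|\tau\delta|\le\log2+2h(\gamma_a)\le\log2+s .
\]
This contradicts $N>2e^s$. So $\delta=0$, and hence $\sigma\gamma_a=\gamma_a$ and $\sigma\gamma_b=\gamma_b$. By Lemma~\ref{lem:moment}(iii), $(a_{\sigma^{-1}(i)},b_{\sigma^{-1}(i)})=(a_i,b_i)$ for all $i$. Since the pairs are distinct, $\sigma^{-1}(i)=i$ for all $i$, and $\sigma=1$. Thus $\alpha$ has trivial stabilizer in $G$, and $\mathbb{Q}(\alpha)=K$. \qed

\section{The trinomials $x^n-x-1$}\label{sec:trinomial}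

To apply the criterion with a bound independent of $n$ we need units with a $2$-transitive group and with $S$ at most a constant times $1/n$. Let $f_n=x^n-x-1$, $n\ge2$, with roots $\beta_1,\dots,\beta_n\in\mathbb{C}$, and put $K=\mathbb{Q}(\beta_1,\dots,\beta_n)$, $G=\operatorname{Gal}(K/\mathbb{Q})$. By Selmer \cite{Selmer}, $f_n$ is irreducible over $\mathbb{Q}$. Its constant term is $-1$, so the $\beta_i$ are units. Since $f_n(1)=-1<0<2^n-3=f_n(2)$, one root is real and larger than $1$, so the $\beta_i$, being conjugate, are not roots of unity.

\subsection*{The Galois group}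

\begin{proposition}\label{prop:galois}
For every $n\ge2$, $G=\mathfrak{S}_n$.
\end{proposition}

This is well known (see \cite[\S4.4]{Serre}); we include the argument. The point is that modulo every prime $f_n$ has at most one multiple root, and that root is double, so inertia can only act by transpositions.

\begin{proof}
Let $p$ be a prime and $\xi\in\overline{\mathbb{F}}_p$ a multiple root of $f_n$ modulo $p$. Then $\xi^n=\xi+1$ and $n\xi^{n-1}=1$. The second equation shows that $p\nmid n$ and $\xi\ne0$. Multiplying it by $\xi$ gives $n(\xi+1)=\xi$, that is, $(n-1)\xi=-n$. Since $p\nmid n$, also $p\nmid n-1$, and so $\xi=-n/(n-1)$. Moreover $f_n''(\xi)=n(n-1)\xi^{n-2}\ne0$, so $\xi$ has multiplicity exactly $2$. Thus $f_n$ modulo $p$ has at most one multiple root, and that root is double.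

Let $\mathfrak{P}$ be a prime of $K$ above $p$. An element $\sigma$ of its inertia group satisfies $\sigma\beta_i\equiv\beta_i\pmod{\mathfrak{P}}$ for all $i$. If the reduction of $\beta_i$ is a simple root of $f_n$ modulo $p$, no other $\beta_j$ has the same reduction, so $\sigma\beta_i=\beta_i$. Hence $\sigma$ moves at most the two roots that reduce to the double root. It is the identity or a transposition.

Let $H\subset G$ be the subgroup generated by the inertia groups of all primes of $K$, and let $F$ be its fixed field. The inertia group in $G$ of each prime of $K$ lies in $H=\operatorname{Gal}(K/F)$, so each prime of $K$ has the same ramification index over $F$ as over $\mathbb{Q}$, and $F/\mathbb{Q}$ is unramified at every prime. By Minkowski's theorem $F=\mathbb{Q}$, so $H=G$. Hence $G$ is generated by transpositions, and it is transitive because $f_n$ is irreducible.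

Such a group is $\mathfrak{S}_n$. Write $i\sim j$ if $i=j$ or $(i\,j)\in G$. Since $(i\,j)(j\,k)(i\,j)=(i\,k)$ for distinct $i,j,k$, this is an equivalence relation. Each transposition in $G$ maps every class to itself, so $G$ does too. By transitivity there is only one class, and $G$ contains all transpositions.
\end{proof}

\subsection*{The size of the roots}

The equation $\beta_i^n=1+\beta_i$ gives
\begin{equation}\label{eq:log}
\log|\beta_i|=\frac1n\log|w_i|,\qquad w_i:=1+\beta_i\ne0 .
\end{equation}
For roots away from $-1$ this is of size at most a constant times $1/n$, and $n$ such terms contribute to $S$ at most a constant times $1/n$. The difficulty is the roots near $-1$, where $\log|w_i|$ is very negative. We show that these are few, by Jensen's formula, and not too close to $-1$.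

\begin{lemma}\label{lem:size}
For $f_n$ with $n\ge2$, $S=\sum_i(\log|\beta_i|)^2\le10/n$.
\end{lemma}

\begin{proof}
By \eqref{eq:log} we must show $\sum_i\log^2|w_i|\le10n$.

\emph{Terms with $|w_i|\ge1$.} If $|\beta_i|\ge2$, then $|\beta_i|^n\ge2|\beta_i|>1+|\beta_i|\ge|1+\beta_i|$, which contradicts $\beta_i^n=1+\beta_i$. So $|\beta_i|<2$ and $|w_i|<3$, and these terms contribute at most $n\log^23\le1.21\,n$.

\emph{Terms with $|w_i|<1$.} The $w_i$ are the zeros of $g(w)=f_n(w-1)=(w-1)^n-w$, and $|g(0)|=1$. For $0<r\le1$ let $\nu(r)$ be the number of $i$ with $|w_i|\le r$. Jensen's formula on the disk of radius $R$ says that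
\[
\sum_{|w_i|\le R}\log\frac{R}{|w_i|}=\frac1{2\pi}\int_0^{2\pi}\log|g(Re^{i\theta})|\,d\theta-\log|g(0)| .
\]
Take $R=er$. Each $w_i$ with $|w_i|\le r$ contributes at least $1$ to the left side, and the other terms are nonnegative. Hence
\begin{equation}\label{eq:count}
\nu(r)\le\max_{|w|=er}\log|g(w)|\le\log\bigl((1+er)^n+er\bigr)\le\log\bigl(2(1+er)^n\bigr)\le\log2+enr .
\end{equation}
Next, $|w_i|\ge\frac1{n+1}$ for all $i$. For if $\rho=|w_i|<\frac1{n+1}$, then $\rho=|\beta_i|^n=|w_i-1|^n\ge(1-\rho)^n\ge1-n\rho>\rho$, a contradiction. So $\nu(r)=0$ for $r<\frac1{n+1}$.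

Since $\log^2|w|=\int_{|w|}^1\frac{2\log(1/r)}r\,dr$ for $0<|w|<1$, summation and \eqref{eq:count} give
\begin{align*}
\sum_{|w_i|<1}\log^2|w_i|&=\int_{1/(n+1)}^1\nu(r)\,\frac{2\log(1/r)}r\,dr\\
&\le2en\int_0^1\log\frac1r\,dr+\log2\int_{1/(n+1)}^1\frac{2\log(1/r)}r\,dr\\
&=2en+\log2\cdot\log^2(n+1) .
\end{align*}
Finally $\log(1+x)\le\sqrt x$ for $x\ge0$: the two sides agree at $0$, and for $x>0$ the derivative of $\sqrt x-\log(1+x)$ is $\frac{(1-\sqrt x)^2}{2\sqrt x(1+x)}\ge0$. So $\log^2(n+1)\le n$, and the last expression is at most $(5.44+0.70)\,n$. Altogether $\sum_i\log^2|w_i|\le(1.21+5.44+0.70)\,n\le10n$.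
\end{proof}

\subsection*{Proof of Theorem~\ref{thm:disproof}}

By Proposition~\ref{prop:galois}, $G=\mathfrak{S}_n$, which is $2$-transitive for $n\ge2$, so Theorem~\ref{thm:criterion} applies. By Lemma~\ref{lem:size},
\[
s^2=\frac{n^2S}{4(n-1)}\le\frac{10\,n}{4(n-1)}\le5 ,
\]
so $2e^s\le2e^{\sqrt5}<18.8$, and we may take $N=19$. The resulting $\alpha$ generates $K$, and $h(\alpha)\le s+\log20\le\sqrt5+\log20<5.24$. \qed

\section{Three digits: proof of Theorem~\ref{thm:asymptotic}}

We keep $K$, $\beta_i$ and $G=\mathfrak{S}_n$ from Section~\ref{sec:trinomial}. With three digits the monomials have heights tending to $0$. Two theorems on points of small height then become available. Zhang's theorem replaces the divisibility argument, so that no coefficient $N$ is needed. Bilu's theorem yields the limit of the height of the sum.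

\subsection*{The generator}

For $n=4$ the sum of the monomials failed to generate because a permutation exchanged them. To exclude this, we scale the three digit vectors so that their ranges differ. Let $m=\lceil n^{1/3}\rceil$, and write
\[
i-1=u_i+mv_i+m^2t_i,\qquad 0\le u_i,v_i,t_i\le m-1,
\]
with integers $u_i,v_i,t_i$, which is possible since $i-1<m^3$. Put
\[
a_i=u_i,\qquad b_i=2v_i,\qquad c_i=4t_i,\qquad \alpha_n=\gamma_a+\gamma_b+\gamma_c .
\]
We assume $n>125$ from now on, that is, $m\ge6$.

\emph{Ranges.} Call the maximum minus the minimum of the entries of a vector its range. From $m-1<n^{1/3}$ we get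
\[
n-1\ge(m-1)^3=m^2(m-3)+3m-1\ge m^2(m-3)\ge m^2 .
\]
Hence $0,\dots,m^2-1$ occur among the numbers $i-1$, and the ranges of $a$ and $b$ are $m-1$ and $2(m-1)$. Moreover $m^2(m-3)$ occurs among the numbers $i-1$, so the largest $t_i$ is at least $m-3$, and the range of $c$ is at least $4(m-3)$. Since $m\ge6$,
\[
m-1<2(m-1)<4(m-3),
\]
so the three ranges are pairwise distinct. The range of a vector does not change when its entries are permuted or a constant is added to all of them. We deduce, for every $\sigma\in G$:
\begin{itemize}
\item[$(*)$] If the quotient of two of the six numbers $\gamma_a,\gamma_b,\gamma_c,\sigma\gamma_a,\sigma\gamma_b,\sigma\gamma_c$, taken at different positions of this list, is a root of unity, then the two are $\gamma_e$ and $\sigma\gamma_e$ for the same $e\in\{a,b,c\}$.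
\end{itemize}
Indeed, by \eqref{eq:action} the two numbers are $\gamma_{e'}$ and $\gamma_{e''}$, where each of $e',e''$ arises by permuting the entries of one of $a,b,c$. By Lemma~\ref{lem:moment}(ii) $e'-e''$ is constant, so $e'$ and $e''$ have the same range and arise from the same vector $e$. As the positions differ, one of the two numbers is $\gamma_e$ and the other is $\sigma\gamma_e$.

\emph{Small heights.} For $e\in\{a,b,c\}$ all entries lie in $[0,4(m-1)]$, and $(m-1)^2<n^{2/3}$. By Lemmas~\ref{lem:moment} and~\ref{lem:size},
\[
\mathbb{E}X_e^2\le\frac{S}{n-1}\cdot16\,n\cdot n^{2/3}\le\frac{160\,n^{2/3}}{n-1}\longrightarrow0 ,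
\]
so $h(\gamma_a),h(\gamma_b),h(\gamma_c)\to0$ by Lemma~\ref{lem:moment}(i).

\subsection*{$\alpha_n$ generates $K$ for large $n$}

A torsion coset in $\mathbb{G}_m^k$ is a translate $\eta H$ of a subtorus $H$ (possibly trivial) by a point $\eta$ of finite order. We use \emph{Zhang's theorem} (\cite{Zhang}; see also \cite{BombieriZannier}): if $V\subset\mathbb{G}_m^k$ is a closed subvariety over $\overline{\mathbb{Q}}$, there is $\kappa>0$ such that every $P\in V(\overline{\mathbb{Q}})$ with $\sum_jh(P_j)<\kappa$ lies in a torsion coset contained in $V$. The idea is that a relation $\sigma\alpha_n=\alpha_n$ is a linear relation among six numbers of small height, and by Zhang's theorem such a relation must come from relations between numbers whose quotients are roots of unity. These are controlled by $(*)$.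

Apply the theorem to
\[
V=\{x_1+x_2+x_3=x_4+x_5+x_6\}\subset\mathbb{G}_m^6 ,
\]
which does not depend on $n$, and let $n$ be so large that $2(h(\gamma_a)+h(\gamma_b)+h(\gamma_c))<\kappa$. Let $\sigma\in G$ with $\sigma\alpha_n=\alpha_n$. Then
\[
P=(\gamma_a,\gamma_b,\gamma_c,\sigma\gamma_a,\sigma\gamma_b,\sigma\gamma_c)\in V ,
\]
and the sum of the heights of its coordinates is less than $\kappa$. So $P\in\eta H\subset V$ for a torsion coset $\eta H$.

Let $\chi_j=x_j|_H$ be the coordinate characters of $H$, and put $\epsilon_j=1$ for $j\le3$ and $\epsilon_j=-1$ for $j\ge4$. The inclusion $\eta H\subset V$ means that $\sum_j\epsilon_j\eta_j\chi_j=0$ on $H$. Group the indices into classes with equal $\chi_j$. Distinct characters are linearly independent, so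
\begin{equation}\label{eq:classes}
\sum_{j\in C}\epsilon_j\eta_j=0\qquad\text{for each class }C .
\end{equation}
As $\eta_j\ne0$, every class has at least two elements. Write $P=\eta z$ with $z\in H$, so that $P_j=\eta_j\chi_j(z)$. If $j\ne k$ are in the same class, then $P_j/P_k=\eta_j/\eta_k$ is a root of unity, and by $(*)$ we have $\{j,k\}=\{1,4\}$, $\{2,5\}$ or $\{3,6\}$. So the classes are exactly these three pairs. Now \eqref{eq:classes} reads $\eta_1=\eta_4$, $\eta_2=\eta_5$, $\eta_3=\eta_6$, and hence $P_1=P_4$, $P_2=P_5$, $P_3=P_6$. Thus $\sigma$ fixes $\gamma_a,\gamma_b,\gamma_c$. By Lemma~\ref{lem:moment}(iii), $\sigma$ preserves the digits $u_i,v_i,t_i$ of every index, so $\sigma=1$. This proves $\mathbb{Q}(\alpha_n)=K$.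

\subsection*{The limit of the height}

We use \emph{Bilu's theorem} \cite{Bilu}. Let $P_n\in(\overline{\mathbb{Q}}^*)^k$ be points whose height tends to $0$, and suppose that the sequence is strict, that is, each proper algebraic subgroup of $\mathbb{G}_m^k$ contains $P_n$ for only finitely many $n$. Then the uniform probability measures on the Galois orbits of the $P_n$ converge weakly, against bounded continuous functions on $(\mathbb{C}^*)^k$, to the Haar probability measure of $(S^1)^k$, where $S^1$ is the unit circle.

Let $P_n=(\gamma_a,\gamma_b,\gamma_c)$. Its height tends to $0$, because the heights of its coordinates do.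

\emph{Strictness.} A proper algebraic subgroup of $\mathbb{G}_m^3$ is contained in some $\{x_1^{k_1}x_2^{k_2}x_3^{k_3}=1\}$ with $(k_1,k_2,k_3)\in\mathbb{Z}^3$ nonzero. Let $e=k_1a+k_2b+k_3c$. The indices $1,\,2,\,1+m,\,1+m^2$ are at most $n$, and
\[
e_2-e_1=k_1,\qquad e_{1+m}-e_1=2k_2,\qquad e_{1+m^2}-e_1=4k_3 ,
\]
so $e$ is not constant. By Lemma~\ref{lem:moment}(ii), $\gamma_a^{k_1}\gamma_b^{k_2}\gamma_c^{k_3}=\gamma_e\ne1$. So $P_n$ lies in no proper algebraic subgroup once $n>125$.

\emph{The test function.} Let $\varphi(x,y,z)=\log^+|x+y+z|$, a continuous function. As $\alpha_n$ is an algebraic integer in $K$, \eqref{eq:height} gives $h(\alpha_n)=\mathbb{E}\,\varphi(\tau P_n)$, and this is the average of $\varphi$ over the Galois orbit of $P_n$. Since $\varphi$ is unbounded, we truncate it at $T=\log3$. From $|x+y+z|\le3\max(1,|x|)\max(1,|y|)\max(1,|z|)$ we get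
\[
\varphi(x,y,z)\le T+\log^+|x|+\log^+|y|+\log^+|z| ,
\]
and therefore
\[
0\le\mathbb{E}\bigl(\varphi-\min(\varphi,T)\bigr)(\tau P_n)\le h(\gamma_a)+h(\gamma_b)+h(\gamma_c)\longrightarrow0 .
\]
The function $\min(\varphi,T)$ is bounded and continuous, and equals $\varphi$ on $(S^1)^3$. By Bilu's theorem
\[
h(\alpha_n)\longrightarrow\int_{(S^1)^3}\log^+|x+y+z| ,
\]
where integrals over tori are with respect to Haar probability measure.

\emph{The integral.} By Jensen's formula $\int_{S^1}\log|A+w|=\log^+|A|$ for $A\in\mathbb{C}$, where $w$ is the variable of integration. Taking $A=x+y+z$, then dividing by $w$, which does not change the absolute value, and using the invariance of Haar measure, we get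
\[
\int_{(S^1)^3}\log^+|x+y+z|=\int_{(S^1)^4}\log|x+y+z+w|=\int_{(S^1)^3}\log|1+x+y+z| .
\]
The last integral is the logarithmic Mahler measure of $1+x+y+z$, which Smyth \cite{Smyth} evaluated as $7\zeta(3)/(2\pi^2)$. This proves Theorem~\ref{thm:asymptotic}. \qed

\begin{thebibliography}{9}

\bibitem{Bilu} Y. Bilu, \emph{Limit distribution of small points on algebraic tori}, Duke Math. J. \textbf{89} (1997).

\bibitem{BombieriZannier} Bombieri and Zannier, IMRN (1995).

\bibitem{Jenvrin} J. Jenvrin, \emph{On the height of some generators of galois extensions with big galois group}, arXiv:2403.00500 (2024).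

\bibitem{Selmer} E. Selmer, \emph{On the irreducibility of certain trinomials}, Math. Scand. \textbf{4} (1956).

\bibitem{Serre} Serre, \emph{Topics in Galois Theory}.

\bibitem{Smyth} C. J. Smyth, \emph{On measures of polynomials in several variables}, Bull. Austral. Math. Soc. \textbf{23} (1981).

\bibitem{Zhang} S. Zhang, \emph{Positive line bundles on arithmetic varieties}, J. AMS \textbf{8} (1995).

\end{thebibliography}

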